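\title{Clique counts in graphs with a forbidden tree: from $r$ to $r+1$}

\begin{abstract}
Gerbner and Palmer conjectured that, among $n$-vertex graphs containing no copy of a given tree on $t$ vertices, the number of $r$-cliques ($3\le r\le t-2$) is maximized by disjoint copies of $K_{t-1}$ together with one smaller clique. We prove that for every tree the conjecture for $r$ implies the conjecture for $r+1$, and we determine the extremal graphs for $r+1$. The implication uses only that the class of graphs is closed under induced subgraphs. The proof shares each $(r+1)$-clique among its vertices as evenly as the graph allows, bounds the number of $r$-cliques from below by a local Kruskal--Katona inequality proved with entropy, and concludes by convexity.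
\end{abstract}

\section{Introduction}\label{sec:intro}

All graphs are finite and simple. A graph is \emph{$F$-free} if it has no subgraph isomorphic to $F$, and $\operatorname{ex}(n,H,F)$ is the maximum number of copies of $H$ in an $n$-vertex $F$-free graph. An \emph{$s$-clique} is a copy of $K_s$; we write $k_s(G)$ for the number of $s$-cliques of $G$, and $k_s(S)=k_s(G[S])$ for $S\subseteq V(G)$. The symbol $\mathbin{\dot\cup}$ denotes disjoint union, and $mG$ is the disjoint union of $m$ copies of $G$.

Let $T_t$ be a tree on $t$ vertices. A graph whose components have at most $t-1$ vertices is $T_t$-free. To have many $r$-cliques, such a graph should have complete components, and these should be as unequal as possible: moving a vertex from a $K_a$ to a $K_b$ with $a\le b$ changes the count by $\binom{b}{r-1}-\binom{a-1}{r-1}\ge0$. For an integer $N\ge1$ and $n=\alpha N+\beta$ with $0\le\beta\le N-1$, put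
\[
f_s(n)=\alpha\binom Ns+\binom\beta s=k_s(\alpha K_N\mathbin{\dot\cup}K_\beta);
\]
the value of $N$ will be clear from the context, and for trees it is always $N=t-1$. Gerbner and Palmer conjectured that large components do not help: for $3\le r\le t-2$,
\begin{equation}\label{eq:conj}
\operatorname{ex}(n,K_r,T_t)=\alpha\binom{t-1}{r}+\binom{\beta}{r}\quad\text{for all } n=\alpha(t-1)+\beta,\ \ 0\le\beta\le t-2 .
\end{equation}
Since $\alpha K_{t-1}\mathbin{\dot\cup}K_\beta$ is $T_t$-free, \eqref{eq:conj} says exactly that $k_r(G)\le f_r(|V(G)|)$ for every $T_t$-free graph $G$.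

For $r=2$ the formula can fail. A graph avoids the star $S_t=K_{1,t-1}$ if and only if its maximum degree is at most $t-2$; for $t=5$ the graph $K_{3,3}$ qualifies and has $9$ edges, while $f_2(6)=k_2(K_4\mathbin{\dot\cup}K_2)=7$. But $K_{3,3}$ has no triangle and $K_4\mathbin{\dot\cup}K_2$ has four. This suggests that unions of cliques gain on their competitors as $r$ grows, so that once \eqref{eq:conj} holds for some $r$ it should keep holding. Gan, Loh and Sudakov showed this for the star: if \eqref{eq:conj} holds for $S_t$ and $r$, then it holds for $S_t$ and $r+1$. We address the same question for an arbitrary tree, which comes from the paper of Zhao and Peng~\cite{ZP}: \emph{if $3\le r$ and $r+1\le t-2$, does \eqref{eq:conj} for $T_t$ and $r$ imply \eqref{eq:conj} for $T_t$ and $r+1$?} The answer is yes, and the tree plays almost no part in it.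

\begin{theorem}\label{thm:main}
Let $r\ge2$ and $N\ge r+1$ be integers, and let $\mathcal G$ be a class of graphs closed under induced subgraphs. If $k_r(G)\le f_r(|V(G)|)$ for all $G\in\mathcal G$, then $k_{r+1}(G)\le f_{r+1}(|V(G)|)$ for all $G\in\mathcal G$.
\end{theorem}

An induced subgraph of a $T_t$-free graph is $T_t$-free, so the case $N=t-1$ gives the following.

\begin{corollary}\label{cor:tree}
Let $T_t$ be a tree on $t$ vertices, $r\ge2$ and $r+1\le t-1$. If \eqref{eq:conj} holds for $T_t$ and $r$, then it holds for $T_t$ and $r+1$. In particular, the conjecture for $T_t$ and $r$ implies the conjecture for $T_t$ and every $r'$ with $r\le r'\le t-2$.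
\end{corollary}

\begin{theorem}\label{thm:unique}
Let $T_t$ be a tree on $t$ vertices, $r\ge2$, $N=t-1\ge r+1$, and suppose $k_r(G)\le f_r(|V(G)|)$ for all $T_t$-free graphs $G$. If $G$ is $T_t$-free on $n=\alpha(t-1)+\beta$ vertices, $0\le\beta\le t-2$, and $k_{r+1}(G)=f_{r+1}(n)$, then $G=\alpha K_{t-1}\mathbin{\dot\cup}G_0$ with $|V(G_0)|=\beta$, and $G_0=K_\beta$ if $\beta\ge r+1$.
\end{theorem}

This is a complete classification: if $\beta\le r$, then $\binom{\beta}{r+1}=0$, and every graph $G_0$ on $\beta$ vertices gives a $T_t$-free graph with $f_{r+1}(n)$ cliques of size $r+1$.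

On the way we prove a linear version. For real $x$ put $(x)_s=x(x-1)\cdots(x-s+1)$ and $\binom xs=(x)_s/s!$.

\begin{theorem}\label{thm:density}
Let $r\ge2$ be an integer, $x\ge r-1$ a real number and $G$ a graph. If $k_r(S)\le\frac1r\binom{x}{r-1}|S|$ for all $S\subseteq V(G)$, then $k_{r+1}(G)\le\frac1{r+1}\binom xr|V(G)|$.
\end{theorem}

For integer $x$, disjoint copies of $K_{x+1}$ give equality in the conclusion, and they satisfy the hypothesis because $s\le x+1$ vertices of one copy span $\binom sr=\frac sr\binom{s-1}{r-1}$ cliques of size $r$.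

All three theorems allow $r=2$, so results on edges can be fed into them. For the path $P_t$ on $t$ vertices, Faudree and Schelp~\cite{FS} proved \eqref{eq:conj} with $r=2$. Iterating Corollary~\ref{cor:tree} gives the conjecture for $P_t$ and every $r$ with $3\le r\le t-2$, and Theorem~\ref{thm:unique}, applied with $r-1$ in place of $r$, gives the extremal graphs. Similarly, suppose $T_t$ satisfies the Erd\H{o}s--S\'os bound $\operatorname{ex}(n,K_2,T_t)\le\frac{t-2}2n$ for all $n$. This is the hypothesis of Theorem~\ref{thm:density} with $r=2$ and $x=t-2$ for every $T_t$-free graph, and the conclusion for $r$, applied to all induced subgraphs, is the hypothesis for $r+1$. Hence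
\[
\operatorname{ex}(n,K_r,T_t)\le\frac nr\binom{t-2}{r-1}=\frac n{t-1}\binom{t-1}r\qquad(2\le r\le t-1),
\]
with equality when $(t-1)\mid n$.

\begin{remark}\label{rem:hyp}
Theorem~\ref{thm:main} needs $r\ge2$: for $r=1$ the hypothesis $k_1(G)\le f_1(n)=n$ always holds, while the conclusion fails for $N=4$ and the graphs of maximum degree at most $3$, by the example $K_{3,3}$. It also needs closure under induced subgraphs: for $r=2$, $N=3$, the single graph $K_4\mathbin{\dot\cup}2K_1$ has $6=f_2(6)$ edges and $4>2=f_3(6)$ triangles.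
\end{remark}

Section~\ref{sec:model} works a small case by hand and locates the difficulty. Section~\ref{sec:psi} contains the convexity, Section~\ref{sec:local} the local Kruskal--Katona inequality, Section~\ref{sec:levels} the proofs of Theorems~\ref{thm:density} and~\ref{thm:main}, and Section~\ref{sec:extremal} that of Theorem~\ref{thm:unique}. From Section~\ref{sec:psi} on, $r\ge2$ and $N\ge r+1$ are fixed integers. Logarithms are natural and $0\log0=0$.

\section{Edges and triangles on eight vertices}\label{sec:model}

Take $r=2$, $N=5$, $n=8$. The graph $K_5\mathbin{\dot\cup}K_3$ has $f_2(8)=13$ edges and $f_3(8)=11$ triangles, and $f_3(7)=10$. Let $G$ be a graph on $8$ vertices with at most $13$ edges in which any $7$ vertices span at most $10$ triangles, as induction on $n$ would give. Assume in addition that $G$ has maximum degree at most $4$. We show that $k_3(G)\le11$.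

Suppose $k_3(G)\ge12$. Let $d_v$ be the degree of $v$ and $t_v$ the number of triangles through $v$. Then $t_v\le\binom{d_v}2$; the degree bound gives $t_v\le6$; and $t_v\ge1$, since deleting $v$ leaves at most $10$ triangles. The vertices of $K_3$ and $K_5$ have $(d,t)=(2,1)$ and $(4,6)$, and the line through these points is $5d=8+2t$. Every vertex of $G$ satisfies
\begin{equation}\label{eq:toy}
5d_v\ge8+2t_v :
\end{equation}
if $t_v=1$ then $d_v\ge2$, if $t_v\in\{2,3\}$ then $d_v\ge3$, and if $t_v\in\{4,5,6\}$ then $d_v\ge4$. Summing over $v$ gives $10k_2(G)\ge64+6k_3(G)\ge136$, whereas $10k_2(G)\le130$.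

In other words: share each triangle equally among its vertices, so that $v$ carries the \emph{load} $t_v/3$, and share each edge equally, so that $v$ carries $d_v/2$. The edge share is at least a concave function of the load, the concave function lies above its chord between the loads $\frac13$ and $2$ that occur in the extremal graph, and a chord can be summed. Both ends of the interval matter: the pairs $(d,t)=(0,0)$ and $(5,9)$ satisfy $t\le\binom d2$ and violate \eqref{eq:toy}.

For general $r$ the inequality $t_v\le\binom{d_v}2$ is replaced by Lov\'asz's form of the Kruskal--Katona theorem: if a family of $r$-element sets has $\binom xr$ members, $x\ge r$ real, then at least $\binom x{r-1}$ sets of size $r-1$ are contained in its members. Applied in the neighborhood of $v$, it says that a vertex in $\binom xr$ cliques of size $r+1$ lies in at least $\binom x{r-1}$ cliques of size $r$: a load $\frac1{r+1}\binom xr$ forces a share $\frac1r\binom x{r-1}$. (We use this only as a guide.)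

The lower end of the interval came from induction. The upper end came from the degree bound, which is what the star provides, and for some trees the bound $t_v\le\binom{t-2}2$ fails. Let $F_k$ consist of $k$ triangles with one common vertex $c$. Removing $c$ leaves disjoint edges, so a path in $F_k$ has at most $5$ vertices and $F_k$ is $P_6$-free; yet $t_c=k$ is unbounded. For $r=2$ there is a way around this: if every set $S$ spans at most $f_2(|S|)\le2|S|$ edges, then the closed neighborhood of $v$ gives $d_v+t_v\le2(d_v+1)$, and \eqref{eq:toy} follows when $d_v\ge4$. This shortcut uses that $d_v$ counts both the vertices and the $(r-1)$-cliques of the neighborhood, which is special to $r=2$.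

Our remedy is to share cliques unequally. In $F_k$ give $c$ the weight $1/k$ and the other vertices the weight $1$, and split each triangle in proportion to the weights. A vertex other than $c$ receives $\frac1{2+1/k}=\frac k{2k+1}$, and $c$ receives $k\cdot\frac{1/k}{2+1/k}=\frac k{2k+1}$. All loads now equal the density $k_3(F_k)/|V(F_k)|$. In general the largest load will be the largest density $k_{r+1}(S)/|S|$ of a vertex subset, a quantity that the hypothesis of Theorem~\ref{thm:main} controls. The price is that the Kruskal--Katona theorem no longer applies vertex by vertex, and Section~\ref{sec:local} supplies a substitute.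

\section{The function $\psi$ and its chords}\label{sec:psi}

The function $x\mapsto\binom xr$ increases strictly from $0$ to $\infty$ on $[r-1,\infty)$. For $a\ge0$ let $x(a)\ge r-1$ be defined by $\binom{x(a)}r=(r+1)a$, and put
\[
\psi(a)=\frac1r\binom{x(a)}{r-1}=\frac{(x(a))_{r-1}}{r!}.
\]
Thus $\psi$ converts the number of $(r+1)$-cliques per vertex of $K_{x+1}$ into its number of $r$-cliques per vertex. We have $\psi(0)=\frac1r$. For $r=2$, $\psi(a)=\frac14\bigl(1+\sqrt{1+24a}\bigr)$; here $\psi(\frac13)=1$, $\psi(2)=2$, and the chord $\frac45+\frac35a$ is the line of \eqref{eq:toy}.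

\begin{lemma}\label{lem:psi}
The function $\psi$ is continuous, strictly increasing and strictly concave on $[0,\infty)$.
\end{lemma}

\begin{proof}
For $x\ge r-1$ let $Y=\binom x{r-1}$ and $X=\binom xr=Y\cdot\frac{x-r+1}r$. As $r\ge2$, $Y$ is a nonempty product of positive increasing factors, so it is strictly increasing in $x$, with $\frac1Y\frac{dY}{dx}=\sum_{j=0}^{r-2}\frac1{x-j}$. Therefore
\[
\frac{dX}{dY}=\frac{x-r+1}r+\frac{Y}{r}\Big(\frac{dY}{dx}\Big)^{-1}=\frac{x-r+1}{r}+\frac1r\Big(\sum_{j=0}^{r-2}\frac1{x-j}\Big)^{-1},
\]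
which is positive and strictly increasing in $x$. So $dY/dX$ is positive and strictly decreasing in $X$. Since $X=(r+1)a$ and $Y=r\psi(a)$, the lemma follows.
\end{proof}

For $r=1$ the same definition gives the constant $\psi=1$, which carries no information; this is where the proof breaks down in the first example of Remark~\ref{rem:hyp}.

For integers $1\le b\le N$ let
\[
\mu_b=\frac1b\binom b{r+1}=\frac1{r+1}\binom{b-1}r,\qquad \eta_b=\frac1b\binom br=\frac1r\binom{b-1}{r-1}
\]
be the numbers of $(r+1)$-cliques and $r$-cliques per vertex of $K_b$, and put $\mu_0=\eta_0=0$. For $n=\alpha N+\beta$,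
\begin{equation}\label{eq:fmu}
f_{r+1}(n)=\alpha N\mu_N+\beta\mu_\beta,\qquad f_r(n)=\alpha N\eta_N+\beta\eta_\beta .
\end{equation}
Both sequences are nondecreasing in $b$, and $\mu_{N-1}<\mu_N$, $\eta_{N-1}<\eta_N$, because $\binom{N-1}r-\binom{N-2}r=\binom{N-2}{r-1}$ and $\binom{N-1}{r-1}-\binom{N-2}{r-1}=\binom{N-2}{r-2}$ are positive when $N\ge r+1$. Hence
\begin{equation}\label{eq:mono}
\mu_\beta<\mu_N,\qquad\eta_\beta<\eta_N\quad(0\le\beta\le N-1),\qquad\text{and}\qquad f_r(n)\le\eta_N\,n .
\end{equation}
If $b\ge r$, then $x(\mu_b)=b-1$ and $\psi(\mu_b)=\eta_b$. If $b\le r-1$, then $\mu_b=\eta_b=0<\psi(0)$. Thus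
\begin{equation}\label{eq:ends}
x(\mu_N)=N-1,\qquad\psi(\mu_N)=\eta_N,\qquad\psi(\mu_\beta)\ge\eta_\beta\quad(0\le\beta\le N-1).
\end{equation}

\begin{lemma}[Chord lemma]\label{lem:chord}
Let $n=\alpha N+\beta$ with $0\le\beta\le N-1$, and let $a_1,\dots,a_n\in[\mu_\beta,\mu_N]$ satisfy $\sum_i\psi(a_i)\le f_r(n)$. Then $\sum_ia_i\le f_{r+1}(n)$, and if equality holds then $a_i\in\{\mu_\beta,\mu_N\}$ for every $i$.
\end{lemma}

\begin{proof}
Let $\ell$ be the affine function with $\ell(\mu_\beta)=\eta_\beta$ and $\ell(\mu_N)=\eta_N$. Its slope $\sigma$ is positive by \eqref{eq:mono}. By \eqref{eq:ends}, $\psi\ge\ell$ at both endpoints, and for $a=(1-s)\mu_\beta+s\mu_N$ with $0<s<1$ strict concavity gives $\psi(a)>(1-s)\psi(\mu_\beta)+s\psi(\mu_N)\ge\ell(a)$. By \eqref{eq:fmu},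
\[
n\ell(0)+\sigma f_{r+1}(n)=\alpha N\ell(\mu_N)+\beta\ell(\mu_\beta)=f_r(n)\ge\sum_i\psi(a_i)\ge\sum_i\ell(a_i)=n\ell(0)+\sigma\sum_ia_i .
\]
This proves the inequality. In case of equality, $\psi(a_i)=\ell(a_i)$ for all $i$, so no $a_i$ lies in the open interval.
\end{proof}

The lower bound $\mu_\beta$ on the loads will come from deleting a set of vertices rather than a single vertex, so we need to know how much $f_{r+1}$ drops.

\begin{lemma}\label{lem:drop}
Write $f=f_{r+1}$. Then $f$ is nondecreasing, $f(\alpha N-1)<f(\alpha N)$ for $\alpha\ge1$, and for $n=\alpha N+\beta$ and $1\le w\le n$,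
\[
f(n)-f(n-w)\ge w\mu_\beta .
\]
\end{lemma}

\begin{proof}
For $j=\alpha'N+i$ with $1\le i\le N$ we have $f(j)=\alpha'\binom N{r+1}+\binom i{r+1}$, also when $i=N$, so $f(j)-f(j-1)=\binom{i-1}r\ge0$. For $i=N$ this increment is positive. This proves the first two claims, and the third when $\beta=0$. Let $\beta\ge1$. The increments for $j=1,\dots,n$ form $\alpha$ full blocks $\binom0r,\dots,\binom{N-1}r$, of average $\mu_N$, followed by a partial block $\binom0r,\dots,\binom{\beta-1}r$, of average $\mu_\beta$. The last $w$ increments are a union of final segments of blocks. Each block is nondecreasing, so a final segment has average at least that of its block, hence at least $\mu_\beta$.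
\end{proof}

\section{A local Kruskal--Katona inequality}\label{sec:local}

Throughout this section $G$ is a graph, $S\subsetneq S'\subseteq V(G)$ and $A=S'\setminus S$. Let $\mathcal L$ be the set of $(r+1)$-cliques and $\mathcal R$ the set of $r$-cliques that are contained in $S'$ and meet $A$. We assume that $|\mathcal L|=\rho|A|$ with $\rho>0$ and that
\begin{equation}\label{eq:hall}
\#\{C\in\mathcal L: C\cap A\subseteq B\}\le\rho|B|\qquad\text{for all }B\subseteq A .
\end{equation}
We want to share the cliques of $\mathcal L$ among the vertices of $A$ so that every vertex has load $\rho$. Condition \eqref{eq:hall} is necessary for this, since a clique with $C\cap A\subseteq B$ gives its whole unit to $B$. The set $S$ stands for a denser part of the graph that has already been accounted for.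

\begin{proposition}\label{prop:local}
Under these assumptions, $|\mathcal R|\ge|A|\,\psi(\rho)$.
\end{proposition}

\begin{proposition}\label{prop:equality}
Suppose moreover that $S=\emptyset$, that \eqref{eq:hall} is strict for all $\emptyset\ne B\subsetneq A$, and that $|\mathcal R|=|A|\psi(\rho)$. Then $x=x(\rho)$ is an integer and $G[A]$ contains a $K_{x+1}$.
\end{proposition}

Equality holds for $S=\emptyset$ and $G[A]=K_{x+1}$ with $x\ge r$. Without \eqref{eq:hall} the inequality is false: adding isolated vertices to $A$ leaves $|\mathcal R|$ unchanged, while $|A|\psi(\rho)\ge|A|/r$.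

\subsection{Balanced weights}

Given positive weights $\lambda=(\lambda_v)_{v\in A}$, put $\lambda(B)=\sum_{v\in B}\lambda_v$, and for $C\in\mathcal L$ let $q_C$ be the probability vector on $C$ with
\[
q_C(v)=\frac{\lambda_v}{\lambda(C\cap A)}\ \ (v\in C\cap A),\qquad q_C(v)=0\ \ (v\in C\setminus A).
\]
The \emph{load} of $v\in A$ is $\sum_{C\ni v}q_C(v)$, the sum being over $C\in\mathcal L$. We insist on shares proportional to fixed vertex weights because this form survives the deletion of a vertex from a clique, which is what Lemma~\ref{lem:root} will need. Loads exactly equal to $\rho$ may be out of reach. Let $r=2$, $S=\emptyset$, and let $G[A]$ be a $K_4$ plus a vertex $u$ with two neighbors in it. There are five triangles, $\rho=1$, and \eqref{eq:hall} holds; the only triangle through $u$ must give its whole unit to $u$, which positive weights achieve only in the limit.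

\begin{lemma}\label{lem:weights}
\begin{enumerate}
\item[(i)] There are positive weights $\lambda^{(\varepsilon)}$, $\varepsilon>0$, for which the load of every $v\in A$ tends to $\rho$ as $\varepsilon\to0$.
\item[(ii)] If \eqref{eq:hall} is strict for all $\emptyset\ne B\subsetneq A$, there are positive weights for which every load equals $\rho$.
\end{enumerate}
\end{lemma}

\begin{proof}
We look for a critical point of a function whose partial derivatives are the excess loads. For $\nu\in\mathbb R^A$ put $\lambda_v=e^{\nu_v}$ and
\[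
\Phi(\nu)=\sum_{C\in\mathcal L}\log\lambda(C\cap A)-\rho\sum_{v\in A}\nu_v,\qquad\text{so that}\qquad\frac{\partial\Phi}{\partial\nu_v}=\sum_{C\ni v}q_C(v)-\rho .
\]
Condition \eqref{eq:hall} bounds $\Phi$ from below. Let $\nu_-$ and $\nu_+$ be the smallest and largest coordinates of $\nu$, and let $B_\tau=\{v\in A:\nu_v<\tau\}$. Every $y\in[\nu_-,\nu_+]$ equals $\nu_+-\int_{\nu_-}^{\nu_+}\mathbf 1[y<\tau]\,d\tau$. Apply this to $y=\nu_v$, where $y<\tau$ means $v\in B_\tau$, and to $y=\max_{v\in C\cap A}\nu_v\le\log\lambda(C\cap A)$, where $y<\tau$ means $C\cap A\subseteq B_\tau$. The terms $|\mathcal L|\nu_+$ and $\rho|A|\nu_+$ cancel, and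
\begin{equation}\label{eq:threshold}
\Phi(\nu)\ge\int_{\nu_-}^{\nu_+}\Big(\rho|B_\tau|-\#\{C\in\mathcal L:C\cap A\subseteq B_\tau\}\Big)\,d\tau\ge0 .
\end{equation}

(i) Since $\Phi\ge0$, the smooth function $\Phi(\nu)+\varepsilon|\nu|^2$ tends to infinity with $|\nu|$ and has a minimizer $\nu_\varepsilon$. Comparing with $\nu=0$ gives $\varepsilon|\nu_\varepsilon|^2\le\Phi(0)$, and the gradient vanishes at $\nu_\varepsilon$, so $|\nabla\Phi(\nu_\varepsilon)|=2\varepsilon|\nu_\varepsilon|\le2\sqrt{\varepsilon\Phi(0)}\to0$.

(ii) For $\nu_-<\tau\le\nu_+$ the set $B_\tau$ is nonempty and proper, so the integrand in \eqref{eq:threshold} is at least a constant $c>0$ and $\Phi(\nu)\ge c(\nu_+-\nu_-)$. Adding a constant $s$ to all coordinates changes $\Phi$ by $s|\mathcal L|-\rho s|A|=0$, so it suffices to minimize $\Phi$ over $\{\nu_-=0\}$, where the set $\{\Phi\le\Phi(0)\}$ is compact. At the resulting global minimizer $\nabla\Phi=0$.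
\end{proof}

\subsection{Entropy}

For a probability vector $q$ let $h(q)=-\sum_iq_i\log q_i$, and let $h_2(p)=h(p,1-p)$. For random variables with finitely many values, $H(X)$ is $h$ of the law of $X$, and $H(X\mid Y)$ is the average over $y$, with respect to the law of $Y$, of $h$ of the conditional law of $X$ given $Y=y$. We use the following standard facts.
\begin{enumerate}
\item[(E1)] If $X$ takes at most $m$ values, then $H(X)\le\log m$, with equality if $X$ is uniform on $m$ values. The same holds for $H(X\mid Y)$ when the assumption holds for each value of $Y$.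
\item[(E2)] Chain rule: $H(X,Y)=H(X)+H(Y\mid X)$, and likewise for more variables.
\item[(E3)] $H(X\mid Q,Y)\le H(X\mid Q)$, with equality if and only if $X$ and $Y$ are conditionally independent given $Q$.
\item[(E4)] Grouping: if $q^{(u)}$ is $q$ conditioned on the complement of the index $u$, then $h(q)=h_2(q_u)+(1-q_u)h(q^{(u)})$, the last term being $0$ when $q_u=1$.
\end{enumerate}

Fix positive weights $\lambda$. Choose $L\in\mathcal L$ uniformly; given $L$, choose a \emph{root} $W\in L$ with law $q_L$; then let $Y_1,\dots,Y_r$ be a uniformly random ordering of $L\setminus\{W\}$. Put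
\[
R=L\setminus\{Y_r\}=\{W,Y_1,\dots,Y_{r-1}\}.
\]
Since $W\in A$, we have $R\in\mathcal R$, so $\log|\mathcal R|\ge H(R)$, and our task is to bound $H(R)$ from below. The probability that $W=v$ is the load of $v$ divided by $|\mathcal L|=\rho|A|$; balanced weights make $W$ uniform on $A$. Define
\[
z_j=\exp H(Y_j\mid W,Y_1,\dots,Y_{j-1})\ \ (1\le j\le r),\quad\delta_L=\log(r+1)-H(W\mid L),\quad\delta_R=\log r-H(W\mid R).
\]
The number $z_j\ge1$ is the effective number of choices for $Y_j$; in $K_{x+1}$ with equal weights it is $x-j+1$. The deficits $\delta_L,\delta_R\ge0$ measure how far the root is from uniform inside $L$ and inside $R$. The plan is to bound $z_1\cdots z_r$ from below by counting $\mathcal L$, to deduce a bound on $z_1\cdots z_{r-1}$, and to turn it into a bound on $H(R)$. Unequal weights cost a factor $e^{-\delta_L}$ in the first step and return a factor $e^{\delta_R}$ in the last; Lemma~\ref{lem:root} shows that the return covers the cost.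

The middle step rests on the following lemma, which is the standard entropy proof of Lov\'asz's form of the Kruskal--Katona theorem (compare Chao and Yu).

\begin{lemma}\label{lem:gap}
For $1\le j<r$ we have $z_j\ge z_{j+1}+1$.
\end{lemma}

\begin{proof}
Let $Q=(W,Y_1,\dots,Y_{j-1})$ and $p=1/(1+z_{j+1})$. Using an independent coin, let $Z=Y_j$ with probability $p$ and $Z=Y_{j+1}$ with probability $1-p$. The law of $(W,Y_1,\dots,Y_r)$ is invariant under exchanging $Y_j$ and $Y_{j+1}$, so given $Q$ these two variables have the same law, and $Z$ has this law too. Given $Q$ and $Y_j$, the variable $Z$ equals $Y_j$ with probability exactly $p$, because $Y_{j+1}\ne Y_j$, and conditioned on $Z\ne Y_j$ it has the law of $Y_{j+1}$. By (E3) and (E4),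
\begin{equation}\label{eq:coin}
\log z_j=H(Z\mid Q)\ge H(Z\mid Q,Y_j)=h_2(p)+(1-p)\log z_{j+1}.
\end{equation}
With $z=z_{j+1}$, the right side is $p\log(1+z)+(1-p)\log\frac{1+z}z+(1-p)\log z=\log(1+z)$.
\end{proof}

\begin{lemma}\label{lem:product}
Let $x=x(\rho)$ and $\theta=e^{-\delta_L/r}\in(0,1]$. Then
\begin{align}
z_1\cdots z_r&\ge\theta^r\,(x)_r,\label{eq:full}\\
z_1\cdots z_{r-1}&\ge\theta^{r-1}\,(x)_{r-1}.\label{eq:part}
\end{align}
If equality holds in \eqref{eq:part}, then $\theta=1$ and $z_j=x-j+1$ for $1\le j\le r$.
\end{lemma}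

\begin{proof}
The tuple $(W,Y_1,\dots,Y_r)$ determines $L$. Computing its entropy by (E2) in two ways,
\[
H(W)+\sum_{j=1}^r\log z_j=\log|\mathcal L|+H(W\mid L)+\log r! .
\]
Now $H(W)\le\log|A|$, $|\mathcal L|=\rho|A|$, $e^{H(W\mid L)}=(r+1)\theta^r$ and $(r+1)\rho\,r!=(x)_r$, which gives \eqref{eq:full}.

Put $y=x-r+1$; then $y>0$ because $\rho>0$, and $(x)_{r-1}=\prod_{i=1}^{r-1}(y+i)=(x)_r/y$. If $z_r\le\theta y$, dividing \eqref{eq:full} by $z_r$ gives \eqref{eq:part}. If $z_r\ge\theta y$, then Lemma~\ref{lem:gap} gives
\begin{equation}\label{eq:ladder}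
z_{r-i}\ge z_r+i\ge\theta y+i\ge\theta(y+i)\qquad(1\le i\le r-1),
\end{equation}
and multiplying these inequalities gives \eqref{eq:part}.

Suppose equality holds in \eqref{eq:part}. Dividing \eqref{eq:full} by this equality gives $z_r\ge\theta y$, so \eqref{eq:ladder} holds. The product of its right ends equals the product of its left ends, so all inequalities in \eqref{eq:ladder} are equalities; there is at least one $i$, as $r\ge2$. Hence $z_r=\theta y$, $\theta=1$ and $z_{r-i}=y+i$.
\end{proof}

To compare $\delta_R$ with $\delta_L$ we need an elementary inequality. It would be Jensen's inequality if the function $\gamma$ below were concave, but $\gamma$ is concave only on $[0,\frac12]$, and shares above $\frac12$ do occur, for instance when $|C\cap A|=1$.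

\begin{lemma}\label{lem:gamma}
Let $\gamma(s)=-s\log s+(1-s)\log(1-s)$ for $0\le s\le1$. For every probability vector $(q_1,\dots,q_{r+1})$,
\[
\sum_{i=1}^{r+1}\gamma(q_i)\le(r+1)\,\gamma\Big(\frac1{r+1}\Big)=r\log r-(r-1)\log(r+1).
\]
\end{lemma}

\begin{proof}
The value on the right is $\log(r+1)+r\log\frac r{r+1}$. We have $\gamma'(s)=-\log\bigl(s(1-s)\bigr)-2$ and $\gamma''(s)=\frac{2s-1}{s(1-s)}$, so the continuous function $\gamma$ is concave on $[0,\frac12]$. If all $q_i\le\frac12$, Jensen's inequality gives the claim. Otherwise, say, $q_1=1-s$ with $0\le s<\frac12$. Then $\gamma(q_1)=-\gamma(s)$, and the other $r$ entries lie in $[0,s]$ with sum $s$, so by Jensen's inequality the sum is at most $D(s)=r\gamma(s/r)-\gamma(s)$. On $(0,\frac12]$,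
\[
D'(s)=\gamma'(s/r)-\gamma'(s)=\log\frac{s(1-s)}{(s/r)(1-s/r)}>0,
\]
since $u\mapsto u(1-u)$ increases on $[0,\frac12]$. Hence $D(s)\le D(\frac12)$. As $\gamma(\frac12)=0$, $D(\frac12)$ is the value of the sum at $(\frac12,\frac1{2r},\dots,\frac1{2r})$, which the first case covers.
\end{proof}

\begin{lemma}\label{lem:root}
We have $\delta_R\ge\frac{r-1}r\,\delta_L$.
\end{lemma}

\begin{proof}
For $C\in\mathcal L$, $u\in C$ and $v\in(C\setminus\{u\})\cap A$,
\[
\Pr(L=C,\ Y_r=u,\ W=v)=\frac1{|\mathcal L|}\cdot\frac{\lambda_v}{\lambda(C\cap A)}\cdot\frac1r .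
\]
So given $L=C$ and $Y_r=u$, the root is distributed on $(C\setminus\{u\})\cap A$ in proportion to $\lambda$. This law depends only on $C\setminus\{u\}$, the value of $R$. The law of $W$ given $R$ is an average of such laws over the pairs $(C,u)$ with the given difference, so it is the same law, and $H(W\mid R)=H(W\mid L,Y_r)$. This is the step that needs shares proportional to vertex weights.

Summing over $v$ gives $\Pr(Y_r=u\mid L=C)=(1-q_C(u))/r$, and the law of $W$ given $(C,u)$ is $q_C^{(u)}$. By (E4),
\[
rH(W\mid R)=\mathbb E\sum_{u\in L}\bigl(1-q_L(u)\bigr)h\bigl(q_L^{(u)}\bigr)=\mathbb E\Big[(r+1)h(q_L)-\sum_{u\in L}h_2\bigl(q_L(u)\bigr)\Big].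
\]
Also $H(W\mid L)=\mathbb E\,h(q_L)$, and $-2s\log s-h_2(s)=\gamma(s)$. Therefore, by Lemma~\ref{lem:gamma},
\[
rH(W\mid R)-(r-1)H(W\mid L)=\mathbb E\sum_{u\in L}\gamma\bigl(q_L(u)\bigr)\le r\log r-(r-1)\log(r+1),
\]
which rearranges to $r\delta_R\ge(r-1)\delta_L$.
\end{proof}

\subsection{Proofs of the propositions}

\begin{proof}[Proof of Proposition~\ref{prop:local}]
Let $\lambda$ be any positive weights and $x=x(\rho)$. The tuple $(W,Y_1,\dots,Y_{r-1})$ determines $R$, and given $R$ and $W$ it takes at most $(r-1)!$ values. By (E1) and (E2),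
\[
H(W)+\sum_{j<r}\log z_j=H(W,Y_1,\dots,Y_{r-1})\le H(R)+H(W\mid R)+\log(r-1)! .
\]
Substituting $H(W\mid R)=\log r-\delta_R$, and using first \eqref{eq:part} and then Lemma~\ref{lem:root},
\begin{equation}\label{eq:chain}
\begin{aligned}
\log|\mathcal R|\ge H(R)&\ge H(W)+\sum_{j<r}\log z_j-\log r!+\delta_R\\
&\ge H(W)+\log\frac{(x)_{r-1}}{r!}-\frac{r-1}r\delta_L+\delta_R\ \ge\ H(W)+\log\psi(\rho).
\end{aligned}
\end{equation}
Take the weights $\lambda^{(\varepsilon)}$ of Lemma~\ref{lem:weights}(i). The law of $W$ tends to the uniform law on $A$ and $h$ is continuous, so $H(W)\to\log|A|$, while $|\mathcal R|$ and $\psi(\rho)$ do not depend on $\varepsilon$.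
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:equality}]
Take the weights of Lemma~\ref{lem:weights}(ii), so that $W$ is uniform on $A$. The two ends of \eqref{eq:chain} are then equal, so equality holds in \eqref{eq:part}, and Lemma~\ref{lem:product} gives $z_1=x$ and $z_2=x-1$. Thus for $j=1$ equality holds in \eqref{eq:coin}, with $Q=W$ and $p=1/x$, and by (E3) the variables $Z$ and $Y_1$ are conditionally independent given $W$.

Fix $v\in A$, condition on $W=v$, and let $D$ be the set of values that $Y_1$ takes with positive probability. Every vertex of $D$ lies with $v$ in a clique of $\mathcal L$, so it is a neighbor of $v$, and it belongs to $S'=A$. For $y\in D$,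
\[
\Pr(Y_1=y\mid v)=\Pr(Z=y\mid v)=\Pr(Z=y\mid v,\,Y_1=y)=p .
\]
Hence $|D|=1/p=x$, and $x$ is an integer. For distinct $u,y\in D$,
\[
(1-p)\Pr(Y_2=u\mid v,\,Y_1=y)=\Pr(Z=u\mid v,\,Y_1=y)=\Pr(Z=u\mid v)=p>0,
\]
so $u$ and $y$ lie in a common clique of $\mathcal L$ and are adjacent. Thus $\{v\}\cup D$ is a $K_{x+1}$ in $G[A]$.
\end{proof}

\section{Levels}\label{sec:levels}

A whole graph need not satisfy \eqref{eq:hall}: in $K_5\mathbin{\dot\cup}K_3$ with $r=2$ the two components force the loads $2$ and $\frac13$. We therefore peel off the densest part, then the densest extension of it, and so on.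

Let $G$ be a graph with vertex set $V\ne\emptyset$ and write $g(S)=k_{r+1}(S)$. Put $S_0=\emptyset$. While $S_{i-1}\ne V$, choose $S_i$ with $S_{i-1}\subsetneq S_i\subseteq V$ maximizing
\[
\rho_i=\frac{g(S_i)-g(S_{i-1})}{|S_i\setminus S_{i-1}|}.
\]
The process ends with $S_J=V$. We call $S_0\subsetneq\dots\subsetneq S_J$ a \emph{level decomposition}, put $A_i=S_i\setminus S_{i-1}$, and define the load $a_v=\rho_i$ for $v\in A_i$. For each $j\ge1$ the chain $S_0,\dots,S_j$ is a level decomposition of $G[S_j]$, since a maximizer among all subsets of $V$ that happens to lie in $S_j$ is also a maximizer among subsets of $S_j$.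

\begin{lemma}\label{lem:levels}
\begin{enumerate}
\item[(i)] $\rho_1=\max_{S\ne\emptyset}g(S)/|S|$ and $\rho_1\ge\rho_2\ge\dots\ge\rho_J\ge0$.
\item[(ii)] $\sum_{v\in S_j}a_v=g(S_j)$ for every $j$.
\item[(iii)] If $\rho_j>0$, then $k_r(S_j)\ge\sum_{v\in S_j}\psi(a_v)$.
\end{enumerate}
\end{lemma}

\begin{proof}
(i) The formula for $\rho_1$ is the definition. At step $i$ the set $S_{i+1}$ was a candidate, so
\[
\frac{|A_i|\rho_i+|A_{i+1}|\rho_{i+1}}{|A_i|+|A_{i+1}|}=\frac{g(S_{i+1})-g(S_{i-1})}{|S_{i+1}\setminus S_{i-1}|}\le\rho_i,
\]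
which gives $\rho_{i+1}\le\rho_i$.

(ii) The sum is $\sum_{i\le j}|A_i|\rho_i=\sum_{i\le j}\bigl(g(S_i)-g(S_{i-1})\bigr)=g(S_j)$.

(iii) Let $i\le j$; then $\rho_i>0$ by (i). Take $S=S_{i-1}$ and $S'=S_i$ in Section~\ref{sec:local}. Then $|\mathcal L|=\rho_i|A_i|$. For $\emptyset\ne B\subseteq A_i$, the cliques $C\in\mathcal L$ with $C\cap A_i\subseteq B$ number $g(S_{i-1}\cup B)-g(S_{i-1})$, which is at most $\rho_i|B|$ because $S_{i-1}\cup B$ was a candidate at step $i$; for $B=\emptyset$ there are none. By Proposition~\ref{prop:local}, $k_r(S_i)-k_r(S_{i-1})=|\mathcal R|\ge|A_i|\psi(\rho_i)$. Sum over $i\le j$.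
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:density}]
We may assume $V\ne\emptyset$. Let $a=\frac1{r+1}\binom xr$, so that $\psi(a)=\frac1r\binom x{r-1}$. If $\rho_1>0$, Lemma~\ref{lem:levels}(iii) and the hypothesis give $|S_1|\psi(\rho_1)\le k_r(S_1)\le|S_1|\psi(a)$, and $\rho_1\le a$ because $\psi$ is strictly increasing. If $\rho_1=0$, then $\rho_1\le a$ as well. By Lemma~\ref{lem:levels}(i), $g(V)\le\rho_1|V|\le a|V|$.
\end{proof}

The next lemma places the loads in the interval required by the chord lemma. It is the common core of Theorems~\ref{thm:main} and~\ref{thm:unique}. From now on $f=f_{r+1}$.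

\begin{lemma}\label{lem:core}
Let $G$ have $n=\alpha N+\beta\ge1$ vertices, $0\le\beta\le N-1$, and a level decomposition with $\rho_J>0$. Suppose that $k_r(S)\le f_r(|S|)$ for all $S\subseteq V$, that $g(S)\le f(|S|)$ for all $S\subsetneq V$, and that $g(V)\ge f(n)$. Then $g(V)=f(n)$ and $a_v\in\{\mu_\beta,\mu_N\}$ for all $v\in V$.
\end{lemma}

\begin{proof}
\emph{Upper end.} By \eqref{eq:mono}, $k_r(S)\le\eta_N|S|=\frac1r\binom{N-1}{r-1}|S|$ for all $S\subseteq V$. Theorem~\ref{thm:density}, applied to $G[S_1]$ with $x=N-1$, gives $g(S_1)\le\mu_N|S_1|$, that is, $\rho_1\le\mu_N$. This replaces the degree bound of Section~\ref{sec:model}.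

\emph{Lower end.} Delete the last level. With $w=|A_J|$, Lemma~\ref{lem:drop} gives
\[
w\rho_J=g(V)-g(S_{J-1})\ge f(n)-f(n-w)\ge w\mu_\beta .
\]

So all loads lie in $[\mu_\beta,\mu_N]$. By Lemma~\ref{lem:levels}, $\sum_v\psi(a_v)\le k_r(G)\le f_r(n)$ and $\sum_va_v=g(V)\ge f(n)$. Lemma~\ref{lem:chord} finishes the proof.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Suppose the conclusion fails, and let $G\in\mathcal G$ be a counterexample with the least number $n$ of vertices: $g(V)>f(n)$, so $n\ge1$. All induced subgraphs of $G$ lie in $\mathcal G$. Hence $k_r(S)\le f_r(|S|)$ for all $S\subseteq V$ by hypothesis, and $g(S)\le f(|S|)$ for all $S\subsetneq V$ by minimality. In a level decomposition, with $w=|A_J|$,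
\[
w\rho_J=g(V)-g(S_{J-1})>f(n)-f(n-w)\ge0,
\]
so $\rho_J>0$. Lemma~\ref{lem:core} gives $g(V)=f(n)$, a contradiction.
\end{proof}

\section{Extremal graphs}\label{sec:extremal}

In an extremal graph we first find a set of density exactly $\mu_N$, then a $K_N$ inside it by Proposition~\ref{prop:equality}. Only the last step, that this clique is a component, uses that the forbidden graph is a tree.

\begin{proof}[Proof of Theorem~\ref{thm:unique}]
We use induction on $\alpha$. If $\alpha=0$, take $G_0=G$; when $\beta\ge r+1$, having $\binom\beta{r+1}$ cliques of size $r+1$ means that every $(r+1)$-subset of $V$ is a clique, so $G=K_\beta$. Let $\alpha\ge1$. By hypothesis and Theorem~\ref{thm:main}, $k_r(S)\le f_r(|S|)$ and $g(S)\le f(|S|)$ for all $S\subseteq V$. Fix a level decomposition of $G$.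

\emph{Step 1: $\rho_1=\mu_N$.} Levels of load $0$ may occur now, and Lemma~\ref{lem:core} does not allow them, so we discard them. Since $g(V)=f(n)>0$, we have $\rho_1>0$; let $j$ be the largest index with $\rho_j>0$, and $n'=|S_j|$. By Lemma~\ref{lem:levels}(i),(ii), $g(S_j)=g(V)=f(n)$. Then $f(n)=g(S_j)\le f(n')\le f(n)$, so $g(S_j)=f(n')=f(n)$. Since $f(\alpha N-1)<f(\alpha N)\le f(n)$ and $f$ is nondecreasing, $n'\ge\alpha N$, and so $n'=\alpha N+\beta'$ with $0\le\beta'\le\beta$. Lemma~\ref{lem:core}, applied to $G[S_j]$ with the decomposition $S_0,\dots,S_j$, gives $a_v\in\{\mu_{\beta'},\mu_N\}$ for $v\in S_j$. The loads are not all equal to $\mu_{\beta'}$, because their sum is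
\[
f(n')=\alpha N\mu_N+\beta'\mu_{\beta'}>n'\mu_{\beta'}
\]
by \eqref{eq:mono} and $\alpha\ge1$. So the largest load $\rho_1$ equals $\mu_N$.

\emph{Step 2: $G$ contains a $K_N$.} The set $S_1$ satisfies $g(S_1)=\mu_N|S_1|$. Let $A$ be an inclusion-minimal nonempty set with $g(A)=\mu_N|A|$. For $\emptyset\ne B\subsetneq A$ we have $g(B)\le\mu_N|B|$ by Lemma~\ref{lem:levels}(i), and equality is excluded by minimality. So \eqref{eq:hall} holds for $S=\emptyset$, $S'=A$, $\rho=\mu_N$, strictly for nonempty proper subsets. By Proposition~\ref{prop:local}, \eqref{eq:ends}, the hypothesis and \eqref{eq:mono},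
\[
\eta_N|A|=|A|\psi(\mu_N)\le k_r(A)\le f_r(|A|)\le\eta_N|A| .
\]
Equality holds throughout, and since $x(\mu_N)=N-1$, Proposition~\ref{prop:equality} gives a clique $K$ on $N=t-1$ vertices in $G[A]$.

\emph{Step 3: $K$ is a component.} Suppose a vertex $u\notin K$ has a neighbor $w\in K$. Map a leaf of $T_t$ to $u$, the neighbor of the leaf to $w$, and the other $t-2$ vertices of $T_t$ bijectively to $K\setminus\{w\}$. The edge at the leaf goes to $uw$ and every other edge goes into the clique $K$, so $G$ contains $T_t$, a contradiction.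

Deleting $K$ leaves a $T_t$-free graph on $(\alpha-1)(t-1)+\beta$ vertices with $f(n)-\binom{t-1}{r+1}=f(n-(t-1))$ cliques of size $r+1$. The induction hypothesis applies to it.
\end{proof}

\begin{thebibliography}{9}

\bibitem{FS}
Faudree and Schelp, \emph{J. Combin. Theory Ser. B} \textbf{19} (1975).

\bibitem{ZP}
XiaoJun Zhao and YueJian Peng, \emph{Exact Clique Counts in Graphs with a Forbidden Tree}, arXiv:2608.25746 (2026).

\end{thebibliography}
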